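\title{Harmonic homeomorphisms of doubly connected domains:\\ the domain comparison principle}

\begin{abstract}
Suppose that a nondegenerate doubly connected domain $\Omega\subset\mathbb{C}$ admits a harmonic homeomorphism onto a doubly connected domain $\Omega^*$. We prove that the same is true of every doubly connected subdomain $\Omega_\circ\subset\Omega$ whose inclusion into $\Omega$ is a homotopy equivalence. The question depends on $\Omega$ and $\Omega_\circ$ only through their conformal moduli. Targets that are complements of compact sets are excluded by Heinz's inequality. Moduli below that of $\Omega^*$ are realized by multivalued minimal graphs over $\Omega^*$. Moduli between those of $\Omega^*$ and $\Omega$ are realized by a fixed point argument for a quasilinear Beltrami equation, together with an argument principle for two harmonic maps that have the same dilatation.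
\end{abstract}

\section{The problem and the result}\label{sec:intro}

A domain $\Omega\subset\mathbb{C}$ is \emph{doubly connected} if $\widehat{\mathbb{C}}\setminus\Omega$ has exactly two connected components. These are compact connected subsets of the Riemann sphere; one of them contains $\infty$, and we call the other the \emph{bounded} component. The domain is \emph{nondegenerate} if both components contain more than one point. A complex-valued map is \emph{harmonic} if its real and imaginary parts are harmonic functions, and a \emph{harmonic homeomorphism} $h\colon\Omega\to\Omega^*$ is a harmonic map that is a homeomorphism of $\Omega$ onto $\Omega^*$; in this paper the word homeomorphism always includes ``onto''. For doubly connected domains we write $\Omega_1\overset{\sim}{\hookrightarrow}\Omega_2$ if $\Omega_1\subset\Omega_2$ and the inclusion is a homotopy equivalence. Equivalently, $\Omega_1\subset\Omega_2$ and the bounded complementary component of $\Omega_2$ lies in the bounded complementary component of $\Omega_1$: the smaller ring goes around the hole of the larger one.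

The following question, the \emph{Domain Comparison Principle}, is posed in \cite{IKO}. Let $\Omega$ be nondegenerate, let $h\colon\Omega\to\Omega^*$ be a harmonic homeomorphism, and let $\Omega_\circ\overset{\sim}{\hookrightarrow}\Omega$. Must there be a harmonic homeomorphism of $\Omega_\circ$ onto the same target $\Omega^*$? The answer is yes.

\begin{theorem}\label{thm:main}
Let $\Omega,\Omega^*\subset\mathbb{C}$ be doubly connected domains, let $\Omega$ be nondegenerate, and suppose that there is a harmonic homeomorphism $h\colon\Omega\to\Omega^*$. If $\Omega_\circ$ is a doubly connected domain and $\Omega_\circ\overset{\sim}{\hookrightarrow}\Omega$, then there is a harmonic homeomorphism $h_\circ\colon\Omega_\circ\to\Omega^*$.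
\end{theorem}

Restricting $h$ to $\Omega_\circ$ does not help, since $h(\Omega_\circ)$ is a proper subdomain of $\Omega^*$ when $\Omega_\circ\ne\Omega$. A new map has to be built, and the boundary of $\Omega^*$ has no regularity at all.

\subsection*{The question in terms of moduli}
Let $A(r_1,r_2)=\{r_1<|z|<r_2\}$. A Riemann surface homeomorphic to an annulus (a \emph{doubly connected Riemann surface}), in particular a doubly connected domain, is conformally equivalent to some $A(r_1,r_2)$ with $0\le r_1<r_2\le\infty$. Its \emph{modulus} is $\operatorname{Mod}=\log(r_2/r_1)\in(0,\infty]$; it measures how thick the ring is. Two such surfaces with the same finite modulus are conformally equivalent, and a doubly connected domain in $\mathbb{C}$ is nondegenerate if and only if its modulus is finite.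

The source and the target play different roles. If $h$ is harmonic and $g$ is conformal, then $h\circ g$ is harmonic, so a nondegenerate source may be replaced by the round annulus of the same modulus. The target may not be replaced: $h=z+\bar z/2$ is harmonic, but $h^2=z^2+|z|^2+\bar z^2/4$ is not. For a fixed target it is therefore natural to consider the set
\[
\mathcal H(\Omega^*)=\{m\in(0,\infty):\ \text{there is a harmonic homeomorphism } A(1,e^m)\to\Omega^*\}.
\]
A nondegenerate $\Omega$ admits a harmonic homeomorphism onto $\Omega^*$ exactly when $\operatorname{Mod}\Omega\in\mathcal H(\Omega^*)$. The relation $\Omega_\circ\overset{\sim}{\hookrightarrow}\Omega$ implies $\operatorname{Mod}\Omega_\circ\le\operatorname{Mod}\Omega$ (Corollary~\ref{cor:mono}), and this inequality is all that the proof uses of the inclusion. Conversely, $A(1,e^{m'})\overset{\sim}{\hookrightarrow}A(1,e^m)$ whenever $0<m'<m$. So the question is whether $\mathcal H(\Omega^*)$, when it contains a number $m$, contains the whole interval $(0,m]$. Conformal maps contribute the single point $\operatorname{Mod}\Omega^*$, if it is finite. Harmonic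 maps contribute more, as one sees on round annuli.

\begin{example}\label{ex:radial}
Let $\Omega^*=A(1,R_*)$ with $1<R_*<\infty$, and let $r>1$. For real $\alpha,\beta$ the map $h(z)=\alpha z+\beta/\bar z$ is harmonic on $\mathbb{C}\setminus\{0\}$, being the sum of a holomorphic and an antiholomorphic function, and $h(\rho e^{i\theta})=(\alpha\rho+\beta/\rho)e^{i\theta}$. Asking that $|z|=1$ go to $|w|=1$ and $|z|=r$ go to $|w|=R_*$ gives
\[
\alpha+\beta=1,\qquad \alpha=\frac{R_*-1/r}{r-1/r}>0 .
\]
The derivative of $\rho\mapsto\alpha\rho+\beta/\rho$ is $(\alpha\rho^2-\beta)/\rho^2$. It is positive on $(1,r)$ if and only if $\alpha\ge\beta$, that is $\alpha\ge\frac12$, that is $\frac12(r+1/r)\le R_*$. With $r=e^m$ the condition reads $\cosh m\le R_*$. Thus these maps realize exactly the moduli in $(0,\operatorname{arcosh}R_*]$, an interval that begins at $0$ and contains $\operatorname{Mod}\Omega^*=\log R_*$ in its interior. We have $\beta<0$ for $r<R_*$, $\beta=0$ for $r=R_*$, and $\beta>0$ for $r>R_*$.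
\end{example}

The example suggests that a thin ring can always be stretched over the target and that only thickness is an obstruction, which is what Theorem~\ref{thm:main} asserts. It also divides the moduli into two ranges, below and above $\operatorname{Mod}\Omega^*$, and the two ranges are treated by different methods.

\subsection*{Three propositions}
Throughout the paper $K$ and $L$ are the components of $\widehat{\mathbb{C}}\setminus\Omega^*$, with $\infty\in L$. Thus $K$ is a nonempty compact subset of $\mathbb{C}$.

\begin{proposition}\label{prop:C}
If $L=\{\infty\}$, there is no harmonic homeomorphism of a nondegenerate doubly connected domain onto $\Omega^*=\mathbb{C}\setminus K$.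
\end{proposition}

\begin{proposition}\label{prop:B}
Let $L\ne\{\infty\}$. For every $m\in(0,\operatorname{Mod}\Omega^*)$, where $\operatorname{Mod}\Omega^*\le\infty$, there is a harmonic homeomorphism of $A(1,e^m)$ onto $\Omega^*$.
\end{proposition}

\begin{proposition}\label{prop:A}
Let $\Omega^*$ be nondegenerate, $\operatorname{Mod}\Omega^*=\log R_*$, and let $h\colon A(1,R)\to\Omega^*$ be a harmonic homeomorphism with $R_*<R<\infty$. Then for every $r\in(R_*,R)$ there is a harmonic homeomorphism of $A(1,r)$ onto $\Omega^*$.
\end{proposition}

They are proved in Sections~\ref{sec:C}, \ref{sec:B} and~\ref{sec:A}. Proposition~\ref{prop:B} makes no use of the given map $h$; in that range $h$ is needed only to guarantee, through Proposition~\ref{prop:C}, that $L\neq\{\infty\}$.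

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $m=\operatorname{Mod}\Omega$ and $m_\circ=\operatorname{Mod}\Omega_\circ$. Since $\Omega$ is nondegenerate, $m<\infty$, and $m_\circ\le m$ by Corollary~\ref{cor:mono}. So $m\in\mathcal H(\Omega^*)$, the domain $\Omega_\circ$ is conformally equivalent to $A(1,e^{m_\circ})$, and it suffices to show that $m_\circ\in\mathcal H(\Omega^*)$. If $m_\circ=m$ there is nothing more to prove. Let $m_\circ<m$. By Proposition~\ref{prop:C} and the existence of $h$ we have $L\ne\{\infty\}$. If $m_\circ<\operatorname{Mod}\Omega^*$, apply Proposition~\ref{prop:B}. If $m_\circ=\operatorname{Mod}\Omega^*$, a conformal map of $A(1,e^{m_\circ})$ onto $\Omega^*$ is a harmonic homeomorphism. If $\operatorname{Mod}\Omega^*<m_\circ<m$, then $\Omega^*$ has finite modulus and is nondegenerate; apply Proposition~\ref{prop:A} with $R=e^m$ and $r=e^{m_\circ}$ to the composition of $h$ with a conformal map $A(1,R)\to\Omega$.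
\end{proof}

\begin{remark}\label{rem:nondeg}
The nondegeneracy of $\Omega$ cannot be dropped. The map $h(z)=z-1/\bar z$ sends $\rho e^{i\theta}$ to $(\rho-1/\rho)e^{i\theta}$, so it is a harmonic homeomorphism of $\Omega=\{1<|z|<\infty\}$ onto $\Omega^*=\mathbb{C}\setminus\{0\}$. We have $A(1,2)\overset{\sim}{\hookrightarrow}\Omega$, but by Proposition~\ref{prop:C} there is no harmonic homeomorphism of $A(1,2)$ onto $\mathbb{C}\setminus\{0\}$.
\end{remark}

\section{Modulus, ends and dilatation}\label{sec:prelim}

\subsection*{The modulus as a minimal Dirichlet norm}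
We identify a real $1$-form $\eta=\eta_1\,dx+\eta_2\,dy$ on a plane domain with the vector field $(\eta_1,\eta_2)$, and $|\eta|$ is its Euclidean length. The \emph{Dirichlet norm} $\mathcal D(\eta)=\int|\eta|^2\,dA$ is unchanged by a conformal change of variable $g$, because $|\eta|$ is multiplied by $|g'|$ and $dA$ by $|g'|^{-2}$; so $\mathcal D$ makes sense on a Riemann surface. The integral of a closed form over a loop is its \emph{period} on the loop and depends only on the free homotopy class. On a doubly connected surface a closed form is exact if and only if its period on a generator of $\pi_1$ is $0$.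

\begin{lemma}\label{lem:mod}
Let $X$ be a doubly connected Riemann surface. Then $\operatorname{Mod}X/2\pi=\min\mathcal D(\eta)$, where $\eta$ ranges over the smooth closed $1$-forms on $X$ with period $1$ on a fixed generator of $\pi_1(X)$.
\end{lemma}

\begin{proof}
We may take $X=A(r_1,r_2)$, and, replacing $\eta$ by $-\eta$ if necessary, let the generator be a positively oriented circle. For $r_1<\rho<r_2$ the Cauchy--Schwarz inequality gives
\[
1\le\Big(\int_{|z|=\rho}|\eta|\,|dz|\Big)^2\le2\pi\rho\int_0^{2\pi}|\eta|^2\rho\,d\theta .
\]
Dividing by $2\pi\rho$ and integrating in $\rho$ gives $\mathcal D(\eta)\ge\frac1{2\pi}\log(r_2/r_1)$. The form $d\theta/2\pi$ has length $1/(2\pi\rho)$ and gives equality.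
\end{proof}

\begin{corollary}\label{cor:mono}
If $\Omega_\circ\overset{\sim}{\hookrightarrow}\Omega$, then $\operatorname{Mod}\Omega_\circ\le\operatorname{Mod}\Omega$.
\end{corollary}

\begin{proof}
A generator of $\pi_1(\Omega_\circ)$ is a generator of $\pi_1(\Omega)$. So a form that is admissible in Lemma~\ref{lem:mod} for $\Omega$ restricts to a form admissible for $\Omega_\circ$, with no larger norm.
\end{proof}

\subsection*{Ends and winding numbers}
Let $f\colon A(r_1,r_2)\to\Omega^*$ be a homeomorphism, $0<r_1<r_2<\infty$. Nothing is known about $f$ on the boundary circles, but one can say where each end of the annulus goes. The inner cluster set, the intersection over $\rho$ of the closures in $\widehat{\mathbb{C}}$ of $f(\{r_1<|z|<\rho\})$, is a nested intersection of nonempty compact connected sets, so it is nonempty and connected. It misses $\Omega^*$, because $f^{-1}$ maps compact sets to compact sets. Hence it lies in $K$ or in $L$, and the same holds for the outer cluster set. Together the two cluster sets contain $\partial\Omega^*$, and $\partial\Omega^*$ meets both $K$ and $L$: the set $K$ is a proper closed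 subset of the sphere, so it has a boundary point, and this point is at a positive distance from $L$, so it is a limit of points of $\Omega^*$; the same argument applies to $L$. Therefore one end goes to $K$ and the other to $L$.

We write $\operatorname{wind}(\gamma,w)$ for the winding number of a loop $\gamma$ about a point $w\notin\gamma$, and circles are positively oriented. The \emph{index} of an isolated zero $z_0$ of a continuous function $F$ is $\operatorname{wind}(F|_c,0)$ for a small circle $c$ about $z_0$. We use the argument principle in its topological form: if $F$ is continuous on a closed round annulus with boundary circles $C'$ (inner) and $C''$ (outer), has finitely many zeros and none on $C'\cup C''$, then $\operatorname{wind}(F|_{C''},0)-\operatorname{wind}(F|_{C'},0)$ is the sum of the indices of the zeros. A homeomorphism $f$ between plane domains is \emph{sense-preserving} if $f-f(z_0)$ has index $+1$ at each point $z_0$; otherwise the index is $-1$ at each point.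

\begin{definition}\label{def:norm}
A homeomorphism $f\colon A(r_1,r_2)\to\Omega^*$, $0<r_1<r_2<\infty$, is \emph{normalized} if it is sense-preserving and its inner end goes to $K$.
\end{definition}

The map $z\mapsto\bar z$ reverses the sense and keeps the ends; the map $z\mapsto r_1r_2/z$ keeps the sense and exchanges the ends. So every homeomorphism becomes normalized after precomposition with one or both of them, and a harmonic one stays harmonic.

\begin{lemma}\label{lem:wind}
Let $f\colon A(r_1,r_2)\to\Omega^*$ be a normalized homeomorphism, let $C=\{|z|=\rho\}$ with $r_1<\rho<r_2$, and let $\operatorname{int}J$ be the bounded complementary component of the Jordan curve $J=f(C)$.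
\begin{itemize}
\item[(a)] $\operatorname{int}J=K\cup f(\{r_1<|z|<\rho\})$.
\item[(b)] $\operatorname{wind}(f|_C,w)=1$ for every $w\in\operatorname{int}J$.
\item[(c)] $\operatorname{wind}(f\circ\gamma,p)=\operatorname{wind}(\gamma,0)$ for every loop $\gamma$ in $A(r_1,r_2)$ and every $p\in K$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set $K\cup f(\{r_1<|z|<\rho\})$ is connected, since it is the union of two connected sets and the closure of the second meets the first. Likewise $L\cup f(\{\rho<|z|<r_2\})$ is connected. The two sets are disjoint and their union is $\widehat{\mathbb{C}}\setminus J$, which has exactly two components by the Jordan curve theorem. So they are these components, and the second one contains $\infty$.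

(b) The winding number is constant on $\operatorname{int}J$, so one point suffices. Take $w=f(z_0)$ with $r_1<\rho'<|z_0|<\rho$, and let $C'=\{|z|=\rho'\}$. By (a) applied to $C'$, the point $w$ lies in the unbounded complementary component of $f(C')$, so $\operatorname{wind}(f|_{C'},w)=0$. The function $f-w$ has the single zero $z_0$, of index $+1$. The argument principle gives $\operatorname{wind}(f|_C,w)=1$.

(c) If $\operatorname{wind}(\gamma,0)=n$, then $\gamma$ is freely homotopic in the annulus to $C$ traversed $n$ times, so $f\circ\gamma$ is freely homotopic in $\Omega^*\subset\mathbb{C}\setminus\{p\}$ to $f|_C$ traversed $n$ times. Apply (b), since $p\in\operatorname{int}J$ by (a).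
\end{proof}

Every doubly connected $\Omega^*$ is homeomorphic to $A(1,2)$ and so is the image of a normalized homeomorphism. By (c), $\operatorname{wind}(\cdot,p)$ is an isomorphism of $\pi_1(\Omega^*)$ onto $\mathbb{Z}$. A loop in $\Omega^*$ with winding number $1$ about $K$ is called a \emph{positive generator}.

\subsection*{The dilatation of a harmonic homeomorphism}
With $\partial_z=\frac12(\partial_x-i\partial_y)$ and $\partial_{\bar z}=\frac12(\partial_x+i\partial_y)$, a map $h$ is harmonic if and only if $h_{z\bar z}=0$, and then $h_z$ and $\overline{h_{\bar z}}$ are holomorphic. The Jacobian is $J_h=|h_z|^2-|h_{\bar z}|^2$. Lewy's theorem (1936) says that the Jacobian of a harmonic homeomorphism between plane domains vanishes nowhere. For a sense-preserving harmonic homeomorphism, then, $|h_{\bar z}|<|h_z|$ everywhere, $h_z$ has no zeros, and the \emph{dilatation} $a=\overline{h_{\bar z}}/h_z$ is a holomorphic function with $|a|<1$. By its definition,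
\begin{equation}\label{eq:dil}
h_{\bar z}=\overline{a\,h_z}.
\end{equation}
For $h=\alpha z+\beta/\bar z$ as in Example~\ref{ex:radial}, $h_z=\alpha$ and $a=-\beta/(\alpha z^2)$.

\section{Complements of compact sets are not targets}\label{sec:C}

If the target is $\mathbb{C}\setminus K$, then near the outer circle a bounded region is mapped onto arbitrarily large discs. One expects the derivative to blow up there, and a zero-free holomorphic function $h_z$ cannot tend to $\infty$ along a whole boundary circle. The difficulty is to pass from ``large image'' to ``large derivative at the center''; for harmonic homeomorphisms this is Heinz's inequality \cite{Heinz}: \emph{there is an absolute constant $c_0>0$ such that every harmonic homeomorphism $f$ of the unit disc $\mathbb{D}$ onto itself that fixes $0$ and extends to a homeomorphism of $\overline{\mathbb{D}}$ satisfies $|f_\zeta(0)|^2+|f_{\bar\zeta}(0)|^2\ge c_0$.}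

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Suppose that such a map exists. After a conformal change of the source and normalization we have a normalized harmonic homeomorphism $h\colon A(1,R)\to\mathbb{C}\setminus K$ with $R<\infty$. The outer end goes to $L=\{\infty\}$, so $|h(z)|\to\infty$ uniformly as $|z|\to R$.

Let $K\subset B(0,R_0)$, where $B(w,\varrho)$ is the open disc, and let $z$ be a point with $|w|\ge2R_0$, $w=h(z)$. Every point of the closed disc $\overline B$, $B=B(w,|w|/2)$, has modulus at least $|w|/2\ge R_0$, so $\overline B\subset\Omega^*$. The set $U=h^{-1}(B)$ is a bounded domain whose boundary is the Jordan curve $h^{-1}(\partial B)$. Let $g\colon\mathbb{D}\to U$ be a Riemann map with $g(0)=z$; by Carath\'eodory's theorem it extends to a homeomorphism of the closures. So $f=(h\circ g-w)/(|w|/2)$ satisfies the hypotheses of Heinz's inequality. Since $f_\zeta(0)=2h_z(z)g'(0)/|w|$, $f_{\bar\zeta}(0)=2h_{\bar z}(z)\overline{g'(0)}/|w|$ and $|h_{\bar z}|<|h_z|$,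
\[
c_0\le\frac{8\,|h_z(z)|^2\,|g'(0)|^2}{|w|^2}.
\]
The bound $|g|<R$ and the Cauchy estimate give $|g'(0)|\le R$. Hence $|h_z(z)|\ge\sqrt{c_0/8}\,|h(z)|/R$ whenever $|h(z)|\ge2R_0$, and the holomorphic function $1/h_z$ tends to $0$ uniformly as $|z|\to R$. Its $n$-th Laurent coefficient $\frac1{2\pi i}\oint_{|z|=\rho}z^{-n-1}h_z^{-1}\,dz$ does not depend on $\rho$ and is at most $\rho^{-n}\max_{|z|=\rho}|1/h_z|$ in modulus; letting $\rho\to R$ shows that it vanishes. So $1/h_z\equiv0$, which is absurd.
\end{proof}

The finiteness of $R$ was used in the bound for $g'(0)$ and in the bound for the coefficients with $n<0$. For $R=\infty$ the conclusion fails: the map of Remark~\ref{rem:nondeg} has $h_z\equiv1$.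

\section{Moduli below $\operatorname{Mod}\Omega^*$: multivalued minimal graphs}\label{sec:B}

\subsection*{The idea, and the helicoid}
The position vector $X$ of a surface in $\mathbb{R}^3$ satisfies $\Delta_gX=2Hn$, where $g$ is the induced metric, $\Delta_g$ its Laplace--Beltrami operator, $H$ the mean curvature and $n$ the unit normal. On a minimal surface the three coordinate functions are therefore $g$-harmonic, and in dimension two this means harmonic in any conformal coordinate. Suppose that the graph of $u\colon\Omega^*\to\mathbb{R}$ is minimal, so that $u$ solves the minimal surface equation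
\begin{equation}\label{eq:mse}
\operatorname{div}\frac{\nabla u}{W}=0,\qquad W=\sqrt{1+|\nabla u|^2}.
\end{equation}
In the coordinates of $\Omega^*$ the induced metric is $g=I+\nabla u\otimes\nabla u$. If $\varphi$ maps the Riemann surface $(\Omega^*,g)$ conformally onto a round annulus, then $\varphi^{-1}$ is a harmonic homeomorphism of that annulus onto $\Omega^*$. Injectivity and surjectivity come for free, whatever the boundary of $\Omega^*$ is. The work is to produce minimal graphs whose moduli fill an interval.

Only $\nabla u$ enters $g$, so $u$ may be multivalued: it suffices to have a closed form $\omega$ on $\Omega^*$ whose local primitives solve \eqref{eq:mse}. The period $T$ of $\omega$ is the parameter that we shall vary.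

\begin{example}\label{ex:helicoid}
Let $\Omega^*=A(1,R_*)$, $c>0$, and $u=c\arg w$, so that $T=2\pi c$. At $w=\varrho e^{i\theta}$ the field $\nabla u/W$ is tangent to the circle $|w|=\varrho$ and its length depends on $\varrho$ only, so it is divergence free: the graph is a helicoid. The metric is $g=d\varrho^2+(\varrho^2+c^2)\,d\theta^2$. Substituting $\varrho=c\sinh s$ gives $g=c^2\cosh^2s\,(ds^2+d\theta^2)$, so $z=e^{s+i\theta}$ is a conformal coordinate and $\varphi^{-1}(z)=c\sinh s\,e^{i\theta}=\frac c2(z-1/\bar z)$. Up to a dilation of $z$ these are the maps of Example~\ref{ex:radial} with $\beta<0$. The modulus is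
\[
\operatorname{arsinh}(R_*/c)-\operatorname{arsinh}(1/c)=\int_1^{R_*}\frac{d\varrho}{\sqrt{\varrho^2+c^2}},
\]
a continuous function of $c$ that tends to $\log R_*$ as $c\to0$ and to $0$ as $c\to\infty$. A large period makes the surface long in the angular direction, hence conformally thin.
\end{example}

For a general target we obtain $\omega$ by minimizing area among all closed forms of period $T$, with \emph{no boundary condition}. This choice is what makes the modulus computable: the first variation then vanishes against all exact forms of finite norm, not only compactly supported ones, and this says that $\omega/T$ is the extremal form of Lemma~\ref{lem:mod} for the metric $g$. The modulus turns out to be a derivative of the convex function ``minimal area for period $T$'', and convexity gives both its continuity and its decay.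

\subsection*{The variational problem}
Assume $L\ne\{\infty\}$. Then $L\cap\mathbb{C}$ is nonempty, closed and disjoint from the compact set $K$. Let $\delta=\operatorname{dist}(K,L\cap\mathbb{C})>0$, attained at $p\in K$ and $q\in L$. Let $\tau=\frac1{2\pi}\,d\arg(w-p)$, a smooth closed form on $\Omega^*$ with $\int_\gamma\tau=\operatorname{wind}(\gamma,p)$.

The area integrand has linear growth, so minimizing sequences are bounded only in total variation and we must allow measures. Recall that $\zeta\in BV(G)$ if $\zeta\in L^1(G)$ and its distributional gradient $D\zeta$ is an $\mathbb{R}^2$-valued measure of finite total variation $|D\zeta|(G)$. For $T\ge0$ let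
\[
\mathcal F_T=\{T\tau\,dA+D\zeta:\ \zeta\in BV_{\mathrm{loc}}(\Omega^*)\};
\]
a smooth form $\eta$ is identified with the measure $\eta\,dA$, and a smooth closed form of period $T$ on a positive generator lies in $\mathcal F_T$, because $\eta-T\tau$ is exact. For a locally finite $\mathbb{R}^2$-valued measure $\nu$ with Lebesgue decomposition $\nu=\nu_a\,dA+\nu_s$, and an open set $G\Subset\Omega^*$, let $\operatorname{ar}(\nu;G)$ be the total variation on $G$ of the $\mathbb{R}^3$-valued measure $(\nu,dA)=(\nu_a,1)\,dA+(\nu_s,0)$. The two summands are mutually singular, so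
\begin{equation}\label{eq:area}
\begin{split}
\operatorname{ar}(\nu;G)&=\int_G\sqrt{1+|\nu_a|^2}\,dA+|\nu_s|(G)\\
&=\sup\Big\{\int\psi'\cdot d\nu+\int\psi_3\,dA:\ \psi=(\psi',\psi_3)\in C_c^1(G;\mathbb{R}^3),\ |\psi|\le1\Big\}.
\end{split}
\end{equation}
For smooth $u$, $\operatorname{ar}(Du;G)$ is the area of the graph. Since $\Omega^*$ may have infinite area, we minimize the \emph{excess} of area over the area $|G|$ of the base:
\[
V(\nu)=\int_{\Omega^*}\big(\sqrt{1+|\nu_a|^2}-1\big)\,dA+|\nu_s|(\Omega^*)=\sup_{G\Subset\Omega^*}\big(\operatorname{ar}(\nu;G)-|G|\big),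
\qquad \mathcal A(T)=\inf_{\mathcal F_T}V .
\]
By \eqref{eq:area}, $V$ is a supremum of affine functionals that are continuous under convergence in the sense of distributions. So $V$ is convex and lower semicontinuous for that convergence. Moreover
\begin{equation}\label{eq:tv}
|\nu|(G)\le\operatorname{ar}(\nu;G)\le V(\nu)+|G|\qquad(G\Subset\Omega^*).
\end{equation}

The first task is to show that $\mathcal A(T)$ is finite. The cheapest way to gain height $T$ around the hole is a vertical wall of height $T$ over the shortest segment that crosses the ring, from $p$ to $q$; its area is $T\delta$. The next lemma smooths this wall.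

\begin{lemma}\label{lem:wall}
$\mathcal A(T)\le T\delta$ for all $T\ge0$.
\end{lemma}

\begin{proof}
Choose Euclidean coordinates $(x,y)$ with $p=(0,0)$ and $q=(\delta,0)$. For $0<\varepsilon\le1/\delta$ let $b(x)=\varepsilon x(\delta-x)$ and $\Lambda=\{0<x<\delta,\ |y|<b(x)\}$. In $\Lambda$ we have $y^2<\varepsilon^2x^2(\delta-x)^2\le\delta(\delta-x)\le\delta^2-x^2$, so $\Lambda\subset B(p,\delta)$, and $\Lambda\subset B(q,\delta)$ by the symmetry $x\mapsto\delta-x$. Since $B(p,\delta)$ misses $L$ and $B(q,\delta)$ misses $K$, we have $\Lambda\subset\Omega^*$.

Let $\chi\in C^\infty(\mathbb{R})$ be nondecreasing, with $\chi=0$ on $(-\infty,-\frac12]$ and $\chi=1$ on $[\frac12,\infty)$. Put $\eta=d\big(\chi(y/b(x))\big)$ in $\Lambda$ and $\eta=0$ elsewhere. It vanishes outside $\{0<x<\delta,\ |y|\le b(x)/2\}$, which is closed in $\mathbb{C}\setminus\{p,q\}$, so $\eta$ is a smooth closed form on $\mathbb{C}\setminus\{p,q\}$. A small circle about $p$ crosses $\Lambda$ upward and a small circle about $q$ crosses it downward, so the periods are $+1$ and $-1$, and $\int_\gamma\eta=\operatorname{wind}(\gamma,p)-\operatorname{wind}(\gamma,q)$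 for every loop $\gamma$. If $\gamma\subset\Omega^*$, then $\operatorname{wind}(\gamma,q)=0$, because $L$ is connected, contains $q$ and $\infty$, and misses $\gamma$. Hence $\eta-\tau$ is exact on $\Omega^*$, and $T\eta\in\mathcal F_T$.

With $s=y/b(x)$ we have $\eta=\chi'(s)\,(dy-s\,b'(x)\,dx)/b(x)$ and $dA=b(x)\,ds\,dx$. Since $\int\chi'=1$, $|s|\le\frac12$ on the support of $\chi'$, and $\int_0^\delta|b'|=2\max b=\varepsilon\delta^2/2$,
\[
\int|\eta|\,dA\le\int_0^\delta\!\!\int\chi'(s)\big(1+|s|\,|b'(x)|\big)\,ds\,dx\le\delta+\frac{\varepsilon\delta^2}4 .
\]
As $\sqrt{1+y^2}-1\le|y|$, we get $V(T\eta)\le T(\delta+\varepsilon\delta^2/4)$. Let $\varepsilon\to0$.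
\end{proof}

This lemma is where $L\ne\{\infty\}$ is used. If $\Omega^*=\mathbb{C}\setminus K$, a smooth closed form of period $T>0$ has mean length at least $T/(2\pi\varrho)$ on a large circle $|w|=\varrho$; by Jensen's inequality the circle contributes at least $2\pi\varrho\big(\sqrt{1+(T/2\pi\varrho)^2}-1\big)\sim T^2/(4\pi\varrho)$, which is not integrable at infinity, so $V=\infty$.

\subsection*{Smooth minimizers}
A minimizer found in $\mathcal F_T$ might a priori contain walls like the one above. The following lemma excludes this. It is the interior regularity theorem for $BV$ minimizers of the nonparametric area \cite[Ch.~14]{Giusti}; we include its derivation, in our dimension, from De Giorgi's theory of perimeter minimizers.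

\begin{lemma}\label{lem:reg}
Let $B\subset\mathbb{R}^2$ be an open disc and let $u\in BV(B)$ satisfy $\operatorname{ar}(Du;B)\le\operatorname{ar}(Dv;B)$ for all $v\in BV(B)$ such that $v-u$ has compact support in $B$. Then $u$ agrees almost everywhere with a real-analytic solution of \eqref{eq:mse}.
\end{lemma}

The \emph{perimeter} of a measurable set $F$ in an open set $O\subset\mathbb{R}^3$ is $P(F)=\sup\int_F\operatorname{div}\Psi$ over $\Psi\in C_c^1(O;\mathbb{R}^3)$ with $|\Psi|\le1$. We use the regularity theorem in this form. \emph{Let $P(U)<\infty$ and $P(U)\le P(F)$ whenever $F\,\triangle\,U\Subset O$. Then, after $U$ is changed on a null set, $\Sigma=\partial U\cap O$ is an embedded real-analytic minimal surface (possibly empty), closed in $O$; near each point of $\Sigma$ the set $U$ is one of the two sides of $\Sigma$; $\operatorname{area}(\Sigma)=P(U)$; and $\operatorname{area}(\Sigma\cap B^3(X,\epsilon))\ge c\,\epsilon^2$, with $c>0$ absolute, for every ball $B^3(X,\epsilon)\subset O$ centered at a point $X\in\Sigma$.}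

\begin{proof}[Proof of Lemma~\ref{lem:reg}]
Let $O=B\times\mathbb{R}$ and let $U=\{(x,t)\in O:t<u(x)\}$ be the subgraph.

\emph{Step 1: $U$ minimizes perimeter.} First, $P(U)\le\operatorname{ar}(Du;B)$. Indeed, the standard smoothing of $BV$ functions gives smooth $u_j\to u$ in $L^1(B)$ with $\operatorname{ar}(Du_j;B)\to\operatorname{ar}(Du;B)$; the subgraphs satisfy $|U_j\,\triangle\,U|=\|u_j-u\|_{L^1}$, the perimeter of $U_j$ is the area of the graph of $u_j$, and $P$ is lower semicontinuous under $L^1$ convergence of the sets.

Let $F\,\triangle\,U\Subset O$ and $P(F)<\infty$. We compare $F$ with a subgraph by letting each vertical fiber settle down: put $v(x)=u(x)+\int(\chi_F-\chi_U)(x,t)\,dt$. Then $v-u$ is bounded with compact support in $B$. Let $\psi=(\psi',\psi_3)\in C_c^1(B;\mathbb{R}^3)$, $|\psi|\le1$, and let $\theta_j\in C_c^1(\mathbb{R})$ satisfy $0\le\theta_j\le1$ and $\theta_j=1$ on $[-j,j]$. Put $\Theta_j(s)=\int_{-\infty}^s\theta_j$. For $j$ so large that $F\,\triangle\,U\subset B\times[-j,j]$ we have $\int\chi_F\theta_j\,dt=\Theta_j(u)+v-u$ and $\int\chi_F\theta_j'\,dt=\theta_j(u)$. Testing with $\Psi=\theta_j(t)\psi(x)$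 and using $\int_B\operatorname{div}\psi'=0$,
\[
P(F)\ge\int_B\big(\Theta_j(u)-\Theta_j(0)+v-u\big)\operatorname{div}\psi'\,dA+\int_B\theta_j(u)\,\psi_3\,dA .
\]
Here $\Theta_j(u)-\Theta_j(0)\to u$ with $|\Theta_j(u)-\Theta_j(0)|\le|u|$, and $\theta_j(u)\to1$ almost everywhere. By dominated convergence $P(F)\ge\int_B(v\operatorname{div}\psi'+\psi_3)\,dA$. Taking the supremum over $\psi$ shows that $v\in BV(B)$ and, by \eqref{eq:area}, that $P(F)\ge\operatorname{ar}(Dv;B)$. Altogether $P(U)\le\operatorname{ar}(Du;B)\le\operatorname{ar}(Dv;B)\le P(F)$, and the regularity theorem applies. In particular $\operatorname{area}(\Sigma)<\infty$.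

\emph{Step 2: $\Sigma$ does not escape vertically.} There is no sequence $(x_j,t_j)\in\Sigma$ with $x_j\to x_0\in B$ and $|t_j|\to\infty$. Otherwise, with $2\epsilon=\operatorname{dist}(x_0,\partial B)$, the balls $B^3((x_j,t_j),\epsilon)$ lie in $O$ for large $j$, infinitely many of them are pairwise disjoint, and each contains area at least $c\epsilon^2$.

\emph{Step 3: $\Sigma$ is nowhere vertical.} Let $n=(n_1,n_2,n_3)$ be the unit normal pointing out of $U$. The function $\chi_U$ agrees almost everywhere with a function nonincreasing in $t$, so $n_3\ge0$: at a point with $n_3<0$ the set $U$ would lie locally above a graph. On a minimal surface $\Delta_\Sigma n_3+|\mathrm{II}|^2n_3=0$, where $\mathrm{II}$ is the second fundamental form. So $n_3$ is nonnegative and superharmonic, and by the strong minimum principle, on each component $\Sigma_0$ of $\Sigma$ either $n_3>0$ or $n_3\equiv0$. Suppose $n_3\equiv0$ on $\Sigma_0$, and let $(x,t_0)\in\Sigma_0$. The vertical vector is tangent to $\Sigma_0$ everywhere and its integral curves on $\Sigma_0$ are vertical segments, so $\{t:(x,t)\in\Sigma_0\}$ is open. It is closed because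 $\Sigma_0$ is closed in $O$. So $\{x\}\times\mathbb{R}\subset\Sigma$, contradicting Step~2. Hence $n_3>0$ on $\Sigma$.

\emph{Step 4: $\Sigma$ is a graph over $B$.} Let $(x,t)\in\Sigma$. By Step~3 there is a cylinder $N\times(t-\epsilon,t+\epsilon)$ about $(x,t)$ in which $\Sigma$ is the graph of a real-analytic function $f\colon N\to(t-\epsilon,t+\epsilon)$ and $U$ is the part below the graph. For almost every $y\in N$, the conditions $s<u(y)$ and $s<f(y)$ are equivalent for almost every $s\in(t-\epsilon,t+\epsilon)$, which forces $u(y)=f(y)$. A second point $(x,t')\in\Sigma$ would give a second continuous function equal to $u$ almost everywhere near $x$, hence equal to $f$ near $x$, so $t'=t$. Thus the projection $G\subset B$ of $\Sigma$ is open, and $\Sigma$ is the graph over $G$ of a real-analytic function that equals $u$ almost everywhere and solves \eqref{eq:mse}. The set $G$ is closed in $B$: if $(x_j,t_j)\in\Sigma$ and $x_j\to x_0\in B$, then $t_j$ is bounded by Step~2, and a subsequence converges to a point of $\Sigma$ over $x_0$. Finally $G\ne\emptyset$, for otherwise $\partial U\cap O=\emptyset$ and $U$ or its complement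 would be a null set in $O$, which is impossible since $u$ is finite almost everywhere. So $G=B$.
\end{proof}

\begin{lemma}\label{lem:min}
For every $T>0$ the infimum $\mathcal A(T)$ is attained. Every minimizer $\omega$ is a smooth closed form on $\Omega^*$ with period $T$ on a positive generator, and its local primitives are real-analytic solutions of \eqref{eq:mse}.
\end{lemma}

\begin{proof}
Let $\nu_j=T\tau\,dA+D\zeta_j$ be a minimizing sequence, with $\int_{B_0}\zeta_j=0$ for a fixed disc $B_0\Subset\Omega^*$. Let $G\Subset\Omega^*$ be a domain with smooth boundary containing $B_0$. By Lemma~\ref{lem:wall} and \eqref{eq:tv}, $|D\zeta_j|(G)\le|\nu_j|(G)+T\int_G|\tau|$ is bounded. Poincar\'e's inequality bounds $\|\zeta_j\|_{L^1(G)}$ by $C|D\zeta_j|(G)$, and bounded sets in $BV(G)$ are relatively compact in $L^1(G)$. Exhausting $\Omega^*$ by such domains, we find a subsequence converging in $L^1_{\mathrm{loc}}$ to some $\zeta\in BV_{\mathrm{loc}}(\Omega^*)$. Then $\nu_j\to T\tau\,dA+D\zeta$ as distributions, and the limit is a minimizer by lower semicontinuity.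

Let $\omega=T\tau\,dA+D\zeta$ be any minimizer and $B\Subset\Omega^*$ a disc. On $B$ we have $\omega=Du$ with $u=\frac T{2\pi}\arg(w-p)+\zeta\in BV(B)$. If $v\in BV(B)$ and $v-u$ has compact support in $B$, then $\omega+D(v-u)\in\mathcal F_T$, and it agrees with $\omega$ off a compact subset of $B$. Since $V(\omega)<\infty$, minimality gives $\operatorname{ar}(Du;B)\le\operatorname{ar}(Dv;B)$. By Lemma~\ref{lem:reg}, $u$ is real-analytic and solves \eqref{eq:mse}. So $\zeta$ is smooth and $\omega=T\tau+d\zeta$.
\end{proof}

\subsection*{The modulus of the minimal graph}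
Fix $T>0$ and a minimizer $\omega$. We write $\nabla u$ for its coefficient vector, which is single-valued although $u$ is not, and put $W=\sqrt{1+|\nabla u|^2}$ and $g=I+\nabla u\otimes\nabla u$. Thus $\mathcal A(T)=\int(W-1)\,dA$. Isothermal coordinates for $g$ make $\Omega^*$ a doubly connected Riemann surface $(\Omega^*,g)$. Let $m(\omega)$ be its modulus.

\begin{lemma}\label{lem:formula}
The modulus $m(\omega)$ is finite, it belongs to $\mathcal H(\Omega^*)$, and
\begin{equation}\label{eq:m}
\frac{m(\omega)}{2\pi}=\frac1{T^2}\int_{\Omega^*}\frac{|\nabla u|^2}W\,dA .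
\end{equation}
\end{lemma}

\begin{proof}
\emph{The Dirichlet norm.} On $(\Omega^*,g)$ the Dirichlet norm is $\mathcal D_g(\eta)=\int\langle M\eta,\eta\rangle\,dA$ with $M=\sqrt{\det g}\,g^{-1}$. The matrix $g$ has the eigenvalue $W^2$ in the direction of $\nabla u$ and $1$ in the orthogonal direction, so $M$ has the eigenvalues $1/W$ and $W$. Hence $M\nabla u=\nabla u/W$ and $\langle M\sigma,\sigma\rangle\ge|\sigma|^2/W$ for every $\sigma$. Moreover
\[
\mathcal D_g(\omega)=\int\frac{|\nabla u|^2}W=\int\frac{(W-1)(W+1)}W\le2\int(W-1)=2\mathcal A(T)<\infty .
\]

\emph{The first variation.} Let $\sigma$ be a smooth exact form with $\int|\sigma|^2/W<\infty$. We claim that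
\begin{equation}\label{eq:orth}
\int_{\Omega^*}\frac{\langle\nabla u,\sigma\rangle}W\,dA=0 .
\end{equation}
The integrand is integrable by the Cauchy--Schwarz inequality. For real $s$ we have $\omega+s\sigma\in\mathcal F_T$ and $1+|\nabla u+s\sigma|^2=W^2+y$ with $y=2s\langle\nabla u,\sigma\rangle+s^2|\sigma|^2$. Since $\sqrt{W^2+y}\le W+y/(2W)$, as one sees by squaring,
\[
V(\omega)\le V(\omega+s\sigma)\le V(\omega)+s\int\frac{\langle\nabla u,\sigma\rangle}W+\frac{s^2}2\int\frac{|\sigma|^2}W .
\]
Cancel $V(\omega)<\infty$, divide by $|s|$, and let $s\to0$ from both sides.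

\emph{Extremality of $\omega/T$.} Let $\eta$ be smooth and closed, of period $1$ on a positive generator, with $\mathcal D_g(\eta)<\infty$. The form $\sigma=T\eta-\omega$ has period $0$, so it is exact, and $\int|\sigma|^2/W\le\mathcal D_g(\sigma)<\infty$. By \eqref{eq:orth}, $\int\langle M\omega,\sigma\rangle=0$, so $T^2\mathcal D_g(\eta)=\mathcal D_g(\omega)+\mathcal D_g(\sigma)\ge\mathcal D_g(\omega)$, with equality for $\eta=\omega/T$. Lemma~\ref{lem:mod} gives \eqref{eq:m} and $m(\omega)<\infty$. So there is a conformal map $\varphi$ of $(\Omega^*,g)$ onto $A(1,e^{m(\omega)})$, and $\varphi^{-1}$ is a harmonic homeomorphism onto $\Omega^*$, as explained at the beginning of this section.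
\end{proof}

For the helicoid, $|\nabla u|=c/\varrho$ and the right side of \eqref{eq:m} is $\frac1{2\pi}\int_1^{R_*}d\varrho/\sqrt{\varrho^2+c^2}$, in agreement with Example~\ref{ex:helicoid}.

To apply the intermediate value theorem we need the modulus to depend continuously on $T$. Tracking the minimizers themselves is awkward, since the integral \eqref{eq:m} extends up to an arbitrary boundary. Instead we recognize the integral as a derivative of $\mathcal A$.

\begin{lemma}\label{lem:cont}
The function $\mathcal A$ is convex on $[0,\infty)$ and continuously differentiable on $(0,\infty)$, and $m(\omega)=2\pi\mathcal A'(T)/T$ for every minimizer $\omega\in\mathcal F_T$. In particular $m(\omega)=m(T)$ depends only on $T$ and is continuous on $(0,\infty)$.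
\end{lemma}

\begin{proof}
The function $\mathcal A$ is finite by Lemma~\ref{lem:wall}, and it is convex because $V$ is convex and $(1-\lambda)\mathcal F_{T_0}+\lambda\mathcal F_{T_1}\subset\mathcal F_{(1-\lambda)T_0+\lambda T_1}$. So the one-sided derivatives exist on $(0,\infty)$ and $\mathcal A'_-\le\mathcal A'_+$. Fix $T$ and $\omega$. For $\lambda>0$ we have $\lambda\omega\in\mathcal F_{\lambda T}$, so
\[
\mathcal A(\lambda T)\le\Gamma(\lambda):=\int_{\Omega^*}\big(\sqrt{1+\lambda^2|\nabla u|^2}-1\big)\,dA,\qquad \mathcal A(T)=\Gamma(1).
\]
The $\lambda$-derivative of the integrand is $\lambda|\nabla u|^2/\sqrt{1+\lambda^2|\nabla u|^2}$. For $\frac12\le\lambda\le2$ the denominator is at least $W/2$, so the derivative is at most $4|\nabla u|^2/W$, which is integrable. Hence $\Gamma$ is finite and differentiable near $1$, with $\Gamma'(1)=\int|\nabla u|^2/W$. Since $\Gamma$ touches $\lambda\mapsto\mathcal A(\lambda T)$ from above at $\lambda=1$, the difference quotients give $T\mathcal A'_+(T)\le\Gamma'(1)\le T\mathcal A'_-(T)$. So $\mathcal A'(T)$ exists and equals $\Gamma'(1)/T$, and \eqref{eq:m} gives the formula. A differentiable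 convex function on an open interval is $C^1$.
\end{proof}

\begin{lemma}\label{lem:limits}
$m(T)\le2\pi\delta/T$, and $\liminf_{T\to0}m(T)\ge\operatorname{Mod}\Omega^*$.
\end{lemma}

\begin{proof}
For $T'>T$, convexity, $\mathcal A\ge0$ and Lemma~\ref{lem:wall} give $\mathcal A'(T)\le\frac{\mathcal A(T')-\mathcal A(T)}{T'-T}\le\frac{T'\delta}{T'-T}$. Letting $T'\to\infty$ gives $\mathcal A'(T)\le\delta$, and the first bound follows from Lemma~\ref{lem:cont}.

For small $T$ the metric $g$ is close to the Euclidean metric only in the integral sense $\int(W-1)\le T\delta$, with no control near the boundary. We therefore bound $m(T)$ from below by duality, pairing $\omega$ with a fixed compactly supported form. Identify $\Omega^*$, with its Euclidean conformal structure, with an annulus $A(r_1,r_2)$ with polar coordinates $(\rho,\theta)$. Let $\kappa\in C_c^\infty((r_1,r_2))$, $0\le\kappa\le1$, $\ell=\int\kappa\,d\rho/\rho>0$, and $\xi=\kappa(\rho)\,d\rho/\rho$. Viewed on $\Omega^*$, the form $\xi$ is smooth with compact support, and by conformal invariance $\int_{\Omega^*}|\xi|^2\,dA=2\pi\int\kappa^2\,d\rho/\rho\le2\pi\ell$. Let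 $\eta=\omega/T$. Its integral over each circle $\rho=\text{const}$ has the same value $\pm1$, so $|\int\xi\wedge\eta|=\ell$. Using $|\xi\wedge\eta|\le|\xi|\,|\eta|\,dA$ on $\Omega^*$, the Cauchy--Schwarz inequality, $W=1+(W-1)$ and \eqref{eq:m},
\[
\ell^2\le\int|\xi|^2W\,dA\cdot\int\frac{|\eta|^2}W\,dA\le\big(2\pi\ell+\sup|\xi|^2\,\mathcal A(T)\big)\,\frac{m(T)}{2\pi}.
\]
As $T\to0$, $\mathcal A(T)\le T\delta\to0$, so $\liminf m(T)\ge\ell$. Let $\ell\uparrow\log(r_2/r_1)=\operatorname{Mod}\Omega^*$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:B}]
Let $0<m<\operatorname{Mod}\Omega^*$. By Lemma~\ref{lem:limits} there are $T_1,T_2>0$ with $m(T_1)>m>m(T_2)$. By Lemma~\ref{lem:cont}, $m=m(T)$ for some $T$ between them, and $m(T)\in\mathcal H(\Omega^*)$ by Lemmas~\ref{lem:min} and~\ref{lem:formula}.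
\end{proof}

\begin{remark}
This construction gives nothing above $\operatorname{Mod}\Omega^*$. Let $\operatorname{Mod}\Omega^*<\infty$ and let $\eta_0$ be the extremal form of Lemma~\ref{lem:mod} for the Euclidean structure. Then \eqref{eq:orth} applies to $\sigma=T\eta_0-\omega$ and gives $\int|\omega|^2/W=T\int\langle\omega,\eta_0\rangle/W$. By the Cauchy--Schwarz inequality $\int|\omega|^2/W\le T^2\int|\eta_0|^2/W\le T^2\mathcal D(\eta_0)$, that is, $m(T)\le\operatorname{Mod}\Omega^*$.
\end{remark}

\section{Moduli between $\operatorname{Mod}\Omega^*$ and $\operatorname{Mod}\Omega$}\label{sec:A}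

Let $\Omega^*$, $R_*$, $R$ and $h$ be as in Proposition~\ref{prop:A}. We may assume that $h$ is normalized; let $a$ be its dilatation, a holomorphic function on $A(1,R)$ with $|a|<1$. Fix $r\in(R_*,R)$ and $\rho\in(1,R/r)$, so that $1<\rho<\rho r<R$. We shall find a harmonic homeomorphism of $A(\rho,\rho r)$ onto $\Omega^*$.

\subsection*{The idea, on round annuli}
What we keep of $h$ is its dilatation. For $t\in[0,1]$ we look for a number $s>1$ and a normalized homeomorphism $h_1\colon A(\rho,\rho s)\to\Omega^*$ with
\begin{equation}\label{eq:ta}
(h_1)_{\bar z}=t\,\overline{a\,(h_1)_z}.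
\end{equation}
Such a map is harmonic (Lemma~\ref{lem:harm}). For $t=0$ it is conformal and $s=R_*<r$. For $t=1$ it solves the same equation \eqref{eq:dil} as $h$, and one expects that it needs about as much room as $h$ does, so that $s\ge r$. In between, $s$ should take the value $r$.

\begin{example}\label{ex:model}
Let $\Omega^*=A(1,R_*)$ and $h=\alpha(z+\kappa/\bar z)$ with $0<\kappa\le1$, as in Example~\ref{ex:radial} with $\beta>0$; then $a=-\kappa/z^2$. Put $e_t(x)=x+t\kappa/x$, which increases to $\infty$ on $[1,\infty)$ and satisfies $\alpha e_1(1)=1$, $\alpha e_1(R)=R_*$. The maps $h_1=\alpha_1(z+t\kappa/\bar z)$ solve \eqref{eq:ta}, and $h_1$ maps $A(\rho,\rho s)$ onto $\Omega^*$ when $\alpha_1e_t(\rho)=1$ and $e_t(\rho s)=R_*e_t(\rho)$. This defines a continuous function $s(t)$ with $s(0)=R_*$. We claim that $\rho s(1)\ge R$, so that $s(1)>r$ and $s(t)=r$ for some $t$. Suppose $\rho s(1)<R$ and compare $h_1$, for $t=1$, with $h$ on the positive axis. As $x\downarrow\rho$, $h_1(x)\to1<h(\rho)$; as $x\uparrow\rho s(1)$, $h_1(x)\to R_*>h(\rho s(1))$. So $h_1(x)=h(x)$ for some $x$: \emph{a coincidence is forced.} On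 the other hand $h_1-h=(\alpha_1-\alpha)(z+\kappa/\bar z)$ is not identically zero, and so it has no zero in $|z|>1$: \emph{a coincidence is impossible.}
\end{example}

In general three things must be replaced. The impossibility of a coincidence becomes Lemma~\ref{lem:nocoin}. The explicit solutions are replaced by solutions of a Beltrami equation for the inverse map $\phi=h_1^{-1}$, which has the advantage of being defined on the fixed domain $\Omega^*$; the equation is quasilinear, and we solve it by freezing the coefficient. Finally, we have no uniqueness statement for the quasilinear equation, hence no function $s(t)$ to which the intermediate value theorem could be applied. So $t$, and the point $x$ at which the coincidence is to be forced, become unknowns of a single fixed point problem.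

\subsection*{Two maps with the same dilatation do not coincide}

\begin{lemma}\label{lem:nocoin}
Let $1<\rho<\rho s<R$, and let $h_1\colon A(\rho,\rho s)\to\Omega^*$ be a normalized harmonic homeomorphism with $(h_1)_{\bar z}=\overline{a\,(h_1)_z}$, where $a$ is the dilatation of $h$. Then $h_1(z)\ne h(z)$ for all $z\in A(\rho,\rho s)$.
\end{lemma}

\begin{proof}
Let $A_1=A(\rho,\rho s)$ and $H=h_1-h$ on $A_1$. The equation \eqref{eq:dil} is linear over $\mathbb{R}$, so $H$ is harmonic and $H_{\bar z}=\overline{aH_z}$. Since $h$ is injective on the larger annulus $A(1,R)$, we have $h(A_1)\ne\Omega^*=h_1(A_1)$, so $H\not\equiv0$. If $H$ is constant we are done. Otherwise the holomorphic function $H_z$ is not identically zero, since $H_z\equiv0$ implies $H_{\bar z}\equiv0$.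

\emph{Zeros are isolated and have positive index.} Let $H(z_0)=0$. On a disc about $z_0$ let $F$ and $G$ be the primitives of $H_z$ and $aH_z$ that vanish at $z_0$; then $H=F+\overline G$, since both sides have the same derivatives and vanish at $z_0$. Write $F=c(z-z_0)^n+O(|z-z_0|^{n+1})$ with $c\ne0$, $n\ge1$. From $G'=aF'$ we get $G=a(z_0)c(z-z_0)^n+O(|z-z_0|^{n+1})$. As $|a(z_0)|<1$, we have $|G|<|F|$ in a punctured neighborhood of $z_0$. There $F+\lambda\overline G\ne0$ for $0\le\lambda\le1$, so the zero is isolated and has the index $n$ of $F$.

\emph{Winding numbers.} The set $E=h(\{\rho\le|z|\le\rho s\})$ is a compact subset of $\Omega^*$; this is where $1<\rho$ and $\rho s<R$ are used. Choose $\rho<\rho'<\rho''<\rho s$ with $h_1^{-1}(E)\subset A(\rho',\rho'')$. At a point of $A_1\setminus A(\rho',\rho'')$ we have $h_1\notin E$ and $h\in E$, so $H\ne0$. In particular $H$ has finitely many zeros, none of them on the circles $C'$, $C''$ of radii $\rho'$, $\rho''$. Let $J'=h_1(C')$, $J''=h_1(C'')$, and fix $p\in K$. By Lemma~\ref{lem:wind}(a) for $h_1$,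
\[
p\in\operatorname{int}J'\subset\operatorname{int}J'',\qquad E\subset h_1(A(\rho',\rho''))=\operatorname{int}J''\setminus\overline{\operatorname{int}J'};
\]
see Figure~\ref{fig:nested}. On $C''$ the values of $h_1$ lie on $J''$ and those of $h$ in $\operatorname{int}J''$. Contract the loop $h|_{C''}$ to the constant loop $p$ inside the simply connected domain $\operatorname{int}J''$. The difference with $h_1|_{C''}$ never vanishes, so $\operatorname{wind}(H|_{C''},0)=\operatorname{wind}(h_1|_{C''},p)=1$ by Lemma~\ref{lem:wind}(b). On $C'$ the roles are exchanged: the values of $h_1$ lie on $J'$ and those of $h$ lie outside the closed Jordan domain $\overline{\operatorname{int}J'}$, which is a topological disc. Contract $h_1|_{C'}$ to $p$ inside it. Then $\operatorname{wind}(H|_{C'},0)=\operatorname{wind}(p-h|_{C'},0)=\operatorname{wind}(h|_{C'},p)=1$ by Lemma~\ref{lem:wind}(c) for $h$.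

By the argument principle the indices of the zeros of $H$ add up to $1-1=0$. All indices are positive, so there are no zeros.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[black!12,even odd rule] (0,0) circle (2.3) (0,0) circle (1.3);
\fill[black!65] (0,0) ellipse (0.45 and 0.22);
\draw[very thick] (0,0) circle (3.1);
\draw[thick] (0,0) circle (0.9);
\draw[thick] (0,0) circle (2.7);
\draw[dashed] (0,0) circle (1.55);
\draw[dashed] (0,0) circle (2.05);
\node at (0,0.52) {$K$};
\node at (-2.75,2.75) {$L$};
\draw[thin] (40:2.7) -- (3.7,2.2) node[right] {$J''=h_1(C'')$};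
\draw[thin] (25:2.05) -- (3.7,1.2) node[right] {$h(C'')$};
\draw[thin] (5:1.8) -- (3.7,0.2) node[right] {$E$};
\draw[thin] (-18:1.55) -- (3.7,-0.8) node[right] {$h(C')$};
\draw[thin] (-40:0.9) -- (3.7,-1.8) node[right] {$J'=h_1(C')$};
\end{tikzpicture}
\caption{The target ring $\Omega^*$ between $K$ and $L$, drawn schematically. The map $h$ sends the closed subannulus onto the compact set $E$ (shaded), while $h_1$ sends the open subannulus onto all of $\Omega^*$. For circles $C'$, $C''$ near the inner and outer boundary of the subannulus, $h_1(C')$ lies between $K$ and $E$, and $h_1(C'')$ lies between $E$ and $L$. Hence $h_1-h$ winds once about $0$ on each circle.}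
\label{fig:nested}
\end{figure}

The lemma fails for $\rho=1$, $\rho s=R$, where $h_1=h$ is allowed.

\subsection*{Quasiconformal maps onto round annuli}
Let $0\le k<1$ and $Q=\frac{1+k}{1-k}$. A sense-preserving homeomorphism $\phi$ of a domain onto its image is \emph{$Q$-quasiconformal} if $\phi\in W^{1,2}_{\mathrm{loc}}$ and $|\phi_{\bar w}|\le k|\phi_w|$ almost everywhere; near $\infty$ one uses the coordinate $1/w$. Its \emph{complex dilatation} is $\mu=\phi_{\bar w}/\phi_w$. We use the following standard facts; for (Q4)--(Q6) see \cite[Ch.~II \S5 and Ch.~IV \S5]{LV}.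
\begin{itemize}
\item[(Q1)] The inverse of a $Q$-quasiconformal map is $Q$-quasiconformal. A quasiconformal map is differentiable with positive Jacobian almost everywhere and maps null sets to null sets.
\item[(Q2)] (Measurable Riemann mapping theorem.) For measurable $\mu$ on $\mathbb{C}$ with $\|\mu\|_\infty\le k$ there is a $Q$-quasiconformal homeomorphism of $\widehat{\mathbb{C}}$ with complex dilatation $\mu$. If $\phi_1,\phi_2$ are quasiconformal on a domain with the same complex dilatation, then $\phi_2\circ\phi_1^{-1}$ is conformal.
\item[(Q3)] A $Q$-quasiconformal map changes the modulus of a ring by a factor in $[Q^{-1},Q]$.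
\item[(Q4)] $Q$-quasiconformal maps of a domain, each omitting two values whose spherical distance is bounded below, form a normal family in the spherical metric.
\item[(Q5)] A locally uniform limit of $Q$-quasiconformal maps of a domain is constant or a $Q$-quasiconformal map onto its image.
\item[(Q6)] If $Q$-quasiconformal maps converge locally uniformly to a quasiconformal map and their complex dilatations converge almost everywhere, the limit is the complex dilatation of the limit map.
\end{itemize}

The next lemma translates \eqref{eq:ta} into an equation for the inverse map.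

\begin{lemma}\label{lem:harm}
Let $\phi$ be a quasiconformal homeomorphism of $\Omega^*$ onto a domain $A\subset\mathbb{C}$, let $b$ be holomorphic on $A$ with $|b|<1$, and suppose that $\phi_{\bar w}=-\overline{b(\phi)}\,\phi_w$ almost everywhere. Then $f=\phi^{-1}$ is harmonic and $f_{\bar z}=\overline{b\,f_z}$.
\end{lemma}

\begin{proof}
The inverse of the linear map $z\mapsto w=\alpha z+\beta\bar z$ is $z=(\bar\alpha w-\beta\bar w)/(|\alpha|^2-|\beta|^2)$. By (Q1) and the chain rule, $\phi_w\circ f=\overline{f_z}/J_f$ and $\phi_{\bar w}\circ f=-f_{\bar z}/J_f$ almost everywhere in $A$. Substituting gives $f_{\bar z}=\overline{b\,f_z}$ almost everywhere. Since $f\in W^{1,2}_{\mathrm{loc}}$, this is an identity of distributions. Let $\Lambda=\partial_{\bar z}\partial_zf$. As $b$ is holomorphic,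
\[
\Lambda=\partial_z\big(\overline{b\,f_z}\big)=\overline{\partial_{\bar z}(b\,f_z)}=\bar b\,\overline\Lambda .
\]
Conjugating gives $\overline\Lambda=b\Lambda$, so $(1-|b|^2)\Lambda=0$. The factor is smooth and positive, so $\Lambda=0$, and $f$ is harmonic by Weyl's lemma.
\end{proof}

From now on $k=\max_{\rho\le|z|\le\rho r}|a|$. We have $k<1$ because the closed annulus is a compact subset of $A(1,R)$; this is why $r<R$ is needed and why we work on $A(\rho,\rho r)$ and not on $A(1,r)$. Let $\mathcal B$ be the set of measurable $\mu$ on $\Omega^*$ with $\|\mu\|_\infty\le k$.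

Let $\mu\in\mathcal B$ and $w_0\in\Omega^*$. There are a unique number $s=s(\mu)\in(1,\infty)$ and a unique quasiconformal homeomorphism $\phi=\phi^{\mu,w_0}$ of $\Omega^*$ onto $A(\rho,\rho s)$ such that
\begin{equation}\label{eq:phi}
\phi_{\bar w}=\mu\,\phi_w\ \text{ a.e.},\qquad \phi^{-1}\ \text{is normalized},\qquad\phi(w_0)>0 .
\end{equation}
For existence, extend $\mu$ by $0$, apply (Q2), and map the image ring, which is nondegenerate, conformally onto a round annulus with inner radius $\rho$; an inversion and a rotation arrange the last two conditions. For uniqueness, two solutions differ by a conformal map between round annuli that preserves the inner end $|z|=\rho$, which is a rotation. By (Q3),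
\begin{equation}\label{eq:sbound}
Q^{-1}\log R_*\le\log s(\mu)\le Q\log R_* .
\end{equation}
The equation for $\mu$ that we want to solve involves $\phi$ itself and is not invariant under rotations of $\phi$. The choice of $w_0$ is therefore a genuine parameter, and we shall use it to force the coincidence.

\begin{lemma}\label{lem:compact}
Let $\mu_j\in\mathcal B$, $w_j\to w_\infty\in\Omega^*$, $\phi_j=\phi^{\mu_j,w_j}$ and $s_j=s(\mu_j)$. After passing to a subsequence, $s_j\to s\in(1,\infty)$ and $\phi_j\to\phi$ locally uniformly on $\Omega^*$, where $\phi$ is a quasiconformal homeomorphism of $\Omega^*$ onto $A(\rho,\rho s)$, $\phi^{-1}$ is normalized, and $\phi(w_\infty)>0$. If also $\mu_j\to\mu$ almost everywhere, then $\phi=\phi^{\mu,w_\infty}$ and $s=s(\mu)$.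
\end{lemma}

\begin{proof}
By \eqref{eq:sbound} we may assume $s_j\to s\in(1,\infty)$. Let $A=A(\rho,\rho s)$ and fix $p\in K$.

\emph{The limit is an embedding.} The maps $\phi_j$ are uniformly bounded and omit $0$ and $\infty$, so by (Q4) we may assume that $\phi_j\to\phi$ locally uniformly. Let $\gamma$ be a positive generator of $\pi_1(\Omega^*)$. By Lemma~\ref{lem:wind}(c) for $\phi_j^{-1}$, $\operatorname{wind}(\phi_j\circ\gamma,0)=1$. So $\phi_j\circ\gamma$ meets both the positive and the negative axis outside $B(0,\rho)$, and its diameter is at least $2\rho$. Hence $\phi$ is not constant, and by (Q5) it is $Q$-quasiconformal. Its image is open and lies in $\overline A$, hence in $A$.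

\emph{The limit is onto.} A limit of homeomorphisms onto annuli could a priori miss part of the limit annulus; we exclude this by taking a limit of the inverses. The maps $f_j=\phi_j^{-1}$ are defined on any given compact subset of $A$ for large $j$, and they omit $p$ and $\infty$. By (Q1), (Q4) and a diagonal argument we may assume that $f_j\to f$ locally uniformly on $A$ in the spherical metric. Suppose that $f$ is constant, and let $C\subset A$ be a circle about $0$. Since $\Omega^*$ is nondegenerate, $K$ and $L$ have positive spherical diameters. For large $j$ the loop $f_j|_C$ lies in an open spherical disc $\Delta$ whose diameter is smaller than both. Then $\widehat{\mathbb{C}}\setminus\Delta$ is connected and meets $K$ and $L$, so $K\cup L\cup(\widehat{\mathbb{C}}\setminus\Delta)$ is a connected set that contains $p$ and $\infty$ and misses the loop. Thus $\operatorname{wind}(f_j|_C,p)=0$, contradicting Lemma~\ref{lem:wind}(b). So $f$ is an embedding by (Q5).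

Let $z\in A$ and $w=f(z)$. In a local coordinate at $w$, the image under $f$ of a small circle $c$ about $z$ has winding number $1$ about $w$. By uniform convergence on the closed disc bounded by $c$, the same holds for $f_j$ with $j$ large, so $f_j$ takes the value $w$ in that disc. Hence $w\in\Omega^*$. Since $f_j(z)\to w$ and $\phi_j\to\phi$ uniformly near $w$, we get $\phi(w)=\lim\phi_j(f_j(z))=z$.

\emph{Normalization.} By uniform convergence on $\gamma$, $\operatorname{wind}(\phi\circ\gamma,0)=1$. The map $\phi^{-1}$ is sense-preserving. If its outer end went to $K$, then $z\mapsto\phi^{-1}(\rho^2s/z)$ would be normalized, Lemma~\ref{lem:wind}(c) would give $\operatorname{wind}(\rho^2s/(\phi\circ\gamma),0)=1$, and so $\operatorname{wind}(\phi\circ\gamma,0)=-1$. Hence $\phi^{-1}$ is normalized. Also $\phi(w_\infty)=\lim\phi_j(w_j)\ge\rho>0$. If $\mu_j\to\mu$ almost everywhere, then $\phi$ has complex dilatation $\mu$ by (Q6), and the uniqueness in \eqref{eq:phi} gives the last assertion.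
\end{proof}

\subsection*{The fixed point}
While the fixed point is being sought, $s(\mu)$ may exceed $r$, and the image of $\phi$ may leave the region where $|a|\le k$ or even where $a$ is defined. We therefore extend $a$ radially from the closed annulus: for $z\ne0$ put
\[
\tilde a(z)=a\big(N(z)\,z/|z|\big),\qquad N(z)=\min\{\max\{|z|,\rho\},\rho r\}.
\]
Then $\tilde a$ is continuous on $\mathbb{C}\setminus\{0\}$, $|\tilde a|\le k$, and $\tilde a=a$ on $\rho\le|z|\le\rho r$.

The dependence of $\phi^{\mu,w_0}$ on $\mu$ is governed by almost everywhere convergence, so we place $\mathcal B$ in $Y=L^2(\Omega^*,(1+|w|^2)^{-2}dA)$. The measure is finite and has the same null sets as $dA$. Thus a sequence converging in $Y$ has a subsequence converging almost everywhere, a sequence in $\mathcal B$ converging almost everywhere converges in $Y$, and $\mathcal B$ is closed and convex in $Y$.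

\begin{proof}[Proof of Proposition~\ref{prop:A}]
Let $\mathcal C=\mathcal B\times[\rho,\rho r]\times[0,1]$, a closed convex subset of the Banach space $Y\times\mathbb{R}^2$. Let $\pi(y)=\min\{\max\{y,0\},1\}$ for real $y$. For $(\mu,x,t)\in\mathcal C$ put $\phi=\phi^{\mu,h(x)}$, $s=s(\mu)$, and
\[
\mathcal S(\mu,x,t)=\Big(-t\,\overline{\tilde a(\phi)},\ \ \min\{\phi(h(x)),\rho r\},\ \ \pi(t+r-s)\Big).
\]
By \eqref{eq:phi}, $\phi(h(x))$ is a real number in $(\rho,\rho s)$, so $\mathcal S$ maps $\mathcal C$ to itself. The first component freezes the coefficient of the quasilinear equation; the second asks for $\phi(h(x))=x$, a coincidence of $\phi^{-1}$ and $h$; the third raises $t$ when $s<r$ and lowers it when $s>r$.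

\emph{The image $\mathcal S(\mathcal C)$ is relatively compact.} Let $(\mu_j,x_j,t_j)\in\mathcal C$. Pass to a subsequence with $x_j\to x$ and $t_j\to t$; then $h(x_j)\to h(x)\in\Omega^*$. By Lemma~\ref{lem:compact}, along a further subsequence $s_j\to s$ and $\phi_j\to\phi$ locally uniformly, where $\phi$ takes values in $\mathbb{C}\setminus\{0\}$. Then $\phi_j(h(x_j))\to\phi(h(x))$, and $t_j\overline{\tilde a(\phi_j)}\to t\,\overline{\tilde a(\phi)}$ pointwise, hence in $Y$. So all three components converge.

\emph{The map $\mathcal S$ is continuous.} Let $(\mu_j,x_j,t_j)\to(\mu,x,t)$ in $\mathcal C$. Any subsequence has a further subsequence along which $\mu_j\to\mu$ almost everywhere and the convergence just described takes place. The last assertion of Lemma~\ref{lem:compact} gives $\phi=\phi^{\mu,h(x)}$ and $s=s(\mu)$, so the limit is $\mathcal S(\mu,x,t)$. As the limit does not depend on the subsequence, the whole sequence converges to it.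

Schauder's theorem says that a continuous self-map of a closed convex subset of a Banach space with relatively compact image has a fixed point. Let $(\mu,x,t)$ be a fixed point of $\mathcal S$, with the associated $\phi$ and $s$, and let $h_1=\phi^{-1}\colon A(\rho,\rho s)\to\Omega^*$, a normalized homeomorphism. Then $\phi_{\bar w}=-t\,\overline{\tilde a(\phi)}\,\phi_w$ almost everywhere. If $s\le r$, then $\tilde a=a$ on $A(\rho,\rho s)$, and Lemma~\ref{lem:harm} with $b=ta$ shows that $h_1$ is harmonic and satisfies \eqref{eq:ta}. We show that $s=r$.

Suppose $s>r$. If $t>0$, then $\pi(t+r-s)<t$; so $t=0$. Then $\mu=0$, the map $\phi$ is conformal, and $s=R_*<r$, a contradiction. This is where $r>R_*$ is used.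

Suppose $s<r$. If $t<1$, then $\pi(t+r-s)>t$; so $t=1$. Then $h_1$ is a normalized harmonic homeomorphism with $(h_1)_{\bar z}=\overline{a\,(h_1)_z}$, and $1<\rho<\rho s<R$. Since $\phi(h(x))<\rho s<\rho r$, the second component of the fixed point equation reads $x=\phi(h(x))$. So $x\in A(\rho,\rho s)$ and $h_1(x)=h(x)$, contradicting Lemma~\ref{lem:nocoin}.

Hence $s=r$, the map $h_1$ is a harmonic homeomorphism of $A(\rho,\rho r)$ onto $\Omega^*$, and $z\mapsto h_1(\rho z)$ is a harmonic homeomorphism of $A(1,r)$ onto $\Omega^*$.
\end{proof}

\begin{thebibliography}{9}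

\bibitem{Giusti}
Giusti, \emph{Minimal Surfaces and Functions of Bounded Variation}.

\bibitem{Heinz}
E.~Heinz, Nachr. Akad. Wiss. G\"ottingen, 1952.

\bibitem{IKO}
Tadeusz Iwaniec, Leonid V. Kovalev, Jani Onninen, \emph{Harmonic mapping problem and affine capacity}, arXiv:1001.2124 (2010).

\bibitem{LV}
Lehto and Virtanen, \emph{Quasiconformal Mappings in the Plane}.

\end{thebibliography}
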